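\title{Pseudo-$\aleph_1$-compactness of $\mathbb R$-factorizable groups is independent of ZFC}

\begin{abstract}
A topological group is $\mathbb R$-factorizable if every continuous real-valued function on it factors through a continuous homomorphism to a second-countable group. We ask whether such a group must be pseudo-$\aleph_1$-compact, that is, whether every discrete family of open sets in it is countable, and show that ZFC does not decide this. If $2^{\aleph_0}<2^{\aleph_1}$, the answer is yes; the proof uses the weak diamond principle of Devlin and Shelah. Over any model of $2^{\aleph_1}=\aleph_2$ a ccc forcing adds an $\mathbb R$-factorizable Boolean group of cardinality $\aleph_1$ that has a partition into $\aleph_1$ nonempty clopen sets. We also prove in ZFC that an $\mathbb R$-factorizable group of character at most $\aleph_1$, and a group with $\mathbb R$-factorizable square, are pseudo-$\aleph_1$-compact.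
\end{abstract}

\section{Introduction}\label{sec:intro}

All topological groups in this paper are Hausdorff, and hence Tychonoff spaces. A topological group $G$ is \emph{$\mathbb R$-factorizable} if for every continuous function $f\colon G\to\mathbb R$ there are a second-countable topological group $L$, a continuous homomorphism $h\colon G\to L$ and a continuous function $g\colon L\to\mathbb R$ with $f=g\circ h$. The property says that a continuous function on $G$ depends on only countably much of the group topology. Second-countable groups have it trivially, and by results of Tkachenko so do all Lindel\"of groups, all totally bounded groups, all subgroups of Lindel\"of $\Sigma$-groups and all dense subgroups of arbitrary products of Lindel\"of $\Sigma$-groups. (These facts are not used below.)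

A family of subsets of a space $X$ is \emph{locally finite} if every point has a neighborhood that meets only finitely many members, and \emph{discrete} if every point has a neighborhood that meets at most one member. The space $X$ is \emph{pseudo-$\aleph_1$-compact} if every locally finite family of nonempty open sets is countable; for Tychonoff spaces one may equivalently test discrete families only (Lemma~\ref{lem:test}). We study the following question from the paper of Reznichenko and Sipacheva~\cite{RS}.

\begin{quote}
\emph{Is every $\mathbb R$-factorizable group pseudo-$\aleph_1$-compact?}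
\end{quote}

The simplest cases suggest a positive answer. A discrete group has either property exactly when it is countable (for $\mathbb R$-factorizability, apply Lemma~\ref{lem:narrow} with $U=\{e\}$). A Lindel\"of space is covered by countably many open sets each meeting finitely many members of a given locally finite family, so it is pseudo-$\aleph_1$-compact. A totally bounded group is dense in a compact group, where Haar measure forbids uncountably many disjoint nonempty open sets. More to the point, an $\mathbb R$-factorizable group contains no uncountable disjoint family $\{x_\alpha U\}$ of translates of one neighborhood $U$ of the identity (Lemma~\ref{lem:narrow}). The question is whether an uncountable discrete family can still exist when its members are allowed to have no common size.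

Suppose $\{V_\alpha:\alpha<\omega_1\}$ is such a family, pick points $x_\alpha\in V_\alpha$ and bump functions $f_\alpha$ that vanish off $V_\alpha$ and satisfy $f_\alpha(x_\alpha)=1$. Every set $A\subset\omega_1$ gives a continuous function $f_A=\sum_{\alpha\in A}f_\alpha$, which must factor through some homomorphism $h_A$. One homomorphism $h$ cannot serve all $A$: if $f_\alpha=g_\alpha\circ h$ for all $\alpha$, then $h(x_\alpha)$ is the only point $h(x_\beta)$ at which $g_\alpha$ is positive, and the points $h(x_\alpha)$ form an uncountable discrete subspace of a second-countable group. So everything depends on how freely $h_A$ can vary with $A$, and this turns out to be a question of set theory.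

\begin{theorem}\label{thm:wd}
If $2^{\aleph_0}<2^{\aleph_1}$ (in particular, under CH), then every $\mathbb R$-factorizable group is pseudo-$\aleph_1$-compact.
\end{theorem}

A group is \emph{Boolean} if all its elements have order at most $2$; such a group is abelian, a vector space over $\mathbb Z_2$. We write $w(G)$ for the weight of $G$ (the least cardinality of a base of the topology) and $\chi(G)$ for its character (the least cardinality of a neighborhood base at the identity). A space is \emph{perfectly normal} if it is normal and every closed set is a $G_\delta$.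

\begin{theorem}\label{thm:forcing}
Over any ground model of $\mathrm{ZFC}+2^{\aleph_1}=\aleph_2$ there is a ccc forcing extension containing an $\mathbb R$-factorizable group $G$ that is not pseudo-$\aleph_1$-compact. Moreover, $G$ is Boolean, $|G|=\aleph_1$, $w(G)\le\aleph_2$, the topology has a base at $0$ of subgroups of countable index, every open $U\subset G$ is the preimage of an open set under a continuous homomorphism to a second-countable group (so $G$ is perfectly normal), and $G$ has a partition into $\aleph_1$ nonempty clopen sets.
\end{theorem}

\begin{corollary}\label{cor:indep}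
If ZFC is consistent, it proves neither the statement ``every $\mathbb R$-factorizable group is pseudo-$\aleph_1$-compact'' nor its negation.
\end{corollary}

\begin{proof}
Both CH and $2^{\aleph_1}=\aleph_2$ are consistent relative to ZFC. The statement holds in every model of CH by Theorem~\ref{thm:wd} and fails in the extension given by Theorem~\ref{thm:forcing}.
\end{proof}

Two restrictions on a counterexample hold in ZFC alone.

\begin{theorem}\label{thm:zfc}
\begin{enumerate}
\item[(a)] Every $\mathbb R$-factorizable group of character at most $\aleph_1$ is pseudo-$\aleph_1$-compact.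
\item[(b)] Let $G$ and $K$ be topological groups. If $G\times K$ is $\mathbb R$-factorizable and $G$ is not pseudo-$\aleph_1$-compact, then $K$ is hereditarily separable and hereditarily Lindel\"of. In particular, if $G\times G$ is $\mathbb R$-factorizable, then $G$ is pseudo-$\aleph_1$-compact.
\end{enumerate}
\end{theorem}

By (a), the group of Theorem~\ref{thm:forcing} satisfies $\aleph_2\le\chi(G)\le w(G)\le\aleph_2$. Its character and weight are exactly $\aleph_2$, the least possible value for a counterexample.

The positive results all look for one function that defeats every homomorphism. We begin with Theorem~\ref{thm:zfc} (Section~\ref{sec:zfc}), where the function is found by a direct diagonal argument, and continue with Theorem~\ref{thm:wd} (Section~\ref{sec:wd}), where a guessing principle replaces the enumeration. Sections~\ref{sec:iteration}--\ref{sec:group} prove Theorem~\ref{thm:forcing}; its core is the chain condition in Section~\ref{sec:ccc}.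

\section{Test functions and $\omega$-narrowness}\label{sec:prelim}

\begin{lemma}\label{lem:test}
Let $X$ be a Tychonoff space that is not pseudo-$\aleph_1$-compact. Then there are a discrete family $\{V_\alpha:\alpha<\omega_1\}$ of pairwise disjoint open sets, points $x_\alpha\in V_\alpha$, and continuous functions $f_\alpha\colon X\to[0,1]$ with $f_\alpha(x_\alpha)=1$ and $f_\alpha=0$ off $V_\alpha$. For every $A\subset\omega_1$ the function $f_A=\sum_{\alpha\in A}f_\alpha$ is continuous; on $V_\beta$ it equals $f_\beta$ if $\beta\in A$ and $0$ if $\beta\notin A$. In particular, $f_A(x_\beta)=1$ for $\beta\in A$ and $f_A(x_\beta)=0$ for $\beta\notin A$.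
\end{lemma}

\begin{proof}
Let $\mathcal U$ be an uncountable locally finite family of nonempty open sets. By recursion on $\alpha<\omega_1$ choose $U_\alpha\in\mathcal U$, a point $x_\alpha\in U_\alpha$ and an open $V_\alpha\ni x_\alpha$ such that $\overline{V_\alpha}\subset U_\alpha$, the set $\overline{V_\alpha}$ meets only finitely many members of $\mathcal U$, and $U_\alpha$ misses $\overline{V_\beta}$ for all $\beta<\alpha$. This is possible: the earlier closures together meet only countably many members of $\mathcal U$, and $V_\alpha$ exists by local finiteness and regularity. The $U_\alpha$ are distinct, so the closures $\overline{V_\alpha}$ form a locally finite family of pairwise disjoint sets. A point has a neighborhood meeting finitely many of them; removing those that do not contain the point leaves a neighborhood that meets at most one. Thus $\{V_\alpha\}$ is discrete. The functions $f_\alpha$ exist because $X$ is Tychonoff, and $f_A$ is continuous because near each point at most one summand is not identically $0$.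
\end{proof}

We call $(V_\alpha,x_\alpha,f_\alpha)_{\alpha<\omega_1}$ as in the lemma a \emph{test system}. A group $G$ is \emph{$\omega$-narrow} if for every neighborhood $U$ of the identity $e$ there is a countable set $C\subset G$ with $G=CU$.

\begin{lemma}\label{lem:narrow}
Every $\mathbb R$-factorizable group $G$ is $\omega$-narrow. Consequently, if $U$ is a neighborhood of $e$ and $(x_\alpha)_{\alpha\in Y}$ is an uncountable family in $G$, then $x_\beta\in x_\alpha U$ for some distinct $\alpha,\beta\in Y$.
\end{lemma}

\begin{proof}
Given $U$, take a continuous $f\colon G\to[0,1]$ with $f(e)=1$ and $f=0$ off $U$, and write $f=g\circ h$ with $h\colon G\to L$. The set $O=\{y\in L:g(y)>0\}$ is an open neighborhood of the identity of $L$, and $h^{-1}(O)\subset U$. Let $W=W^{-1}\subset O$ be an open neighborhood of the identity and let $\{h(c_n):n<\omega\}$ be dense in $h(G)$. For $x\in G$ some $h(c_n)$ lies in $h(x)W$; then $h(c_n^{-1}x)\in W^{-1}\subset O$, so $x\in c_nU$.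

For the consequence, take a neighborhood $W'=W'^{-1}$ of $e$ with $W'W'\subset U$ and a countable $C$ with $G=CW'$. Two points $x_\alpha,x_\beta$ with $\alpha\ne\beta$ lie in the same translate $cW'$, and then $x_\alpha^{-1}x_\beta\in W'W'\subset U$.
\end{proof}

\section{Two restrictions in ZFC}\label{sec:zfc}

\subsection{Character at most $\aleph_1$}

A factorization uses only countably many basic neighborhoods of $e$. When the base is listed in type $\omega_1$, these lie in one of $\aleph_1$ countable initial segments of the list, and we can defeat the initial segments one at a time, spending countably many indices on each.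

\begin{proof}[Proof of Theorem~\ref{thm:zfc}(a)]
Let $G$ be $\mathbb R$-factorizable with a base $\{U_\xi:\xi<\omega_1\}$ at $e$ (repetitions allowed), and suppose that $G$ has a test system. For $A\subset\omega_1$ and $\delta<\omega_1$ consider the statement
\begin{equation}\label{eq:delta}
\text{for every }x\in G\text{ there is }\xi<\delta\text{ with }|f_A(xu)-f_A(x)|<1\text{ for all }u\in U_\xi .
\end{equation}
For every $A$ it holds for some $\delta$. Indeed, let $f_A=g\circ h$ with $h\colon G\to L$, let $(O_n)$ be a countable base at the identity of $L$, choose $\xi_n$ with $U_{\xi_n}\subset h^{-1}(O_n)$, and let $\delta$ exceed all $\xi_n$. Given $x$, continuity of $g$ at $h(x)$ yields $n$ with $|g(h(x)y)-g(h(x))|<1$ for $y\in O_n$, and $\xi=\xi_n$ works.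

We now build $A$ for which \eqref{eq:delta} fails for every $\delta$. Membership in $A$ is decided in $\omega_1$ steps, for countably many ordinals at each step. At step $\delta$ let $D$ be the countable set of ordinals already decided. There is $\alpha\notin D$ such that for every $\xi<\delta$ some $\beta_\xi\notin D\cup\{\alpha\}$ satisfies $x_{\beta_\xi}\in x_\alpha U_\xi$. Otherwise each $\alpha\notin D$ has a bad $\xi<\delta$, one $\xi$ is bad for all $\alpha$ in an uncountable set $Y\subset\omega_1\setminus D$, and then $x_\beta\notin x_\alpha U_\xi$ for all distinct $\alpha,\beta\in Y$, contrary to Lemma~\ref{lem:narrow}. Put $\alpha$ into $A$ and all $\beta_\xi$ $(\xi<\delta)$ outside $A$. Ordinals never decided are put outside $A$. Then $f_A(x_\alpha)=1$ and $f_A(x_{\beta_\xi})=0$ for all $\xi<\delta$, so \eqref{eq:delta} fails for $\delta$ at the point $x=x_\alpha$.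
\end{proof}

\subsection{Products}

In a product $G\times K$ the test system of $G$ lets us glue $\aleph_1$ unrelated functions $g_\alpha$ on $K$ into one continuous function. A single homomorphism must then serve all $g_\alpha$, which is the situation excluded in the introduction.

\begin{proof}[Proof of Theorem~\ref{thm:zfc}(b)]
Fix a test system for $G$ and suppose that $K$ is not hereditarily Lindel\"of (Case 1) or not hereditarily separable (Case 2). There are points $y_\alpha\in K$ and open sets $W_\alpha\ni y_\alpha$ $(\alpha<\omega_1)$ such that $y_\beta\notin W_\alpha$ for all $\beta>\alpha$ in Case 1 and for all $\beta<\alpha$ in Case 2. In Case 1 take a subspace $Y$ covered by a family of open subsets of $K$ with no countable subcover, and choose recursively $y_\alpha\in Y\setminus\bigcup_{\xi<\alpha}W_\xi$ and a member $W_\alpha\ni y_\alpha$ of the cover. In Case 2 take a nonseparable subspace $Y$, and choose recursively $y_\alpha\in Y$ in the set $W_\alpha=K\setminus\overline{\{y_\xi:\xi<\alpha\}}$.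

Take continuous $g_\alpha\colon K\to[0,1]$ with $g_\alpha(y_\alpha)=1$ and $g_\alpha=0$ off $W_\alpha$. The function $F(x,y)=\sum_\alpha f_\alpha(x)g_\alpha(y)$ is continuous on $G\times K$, since each $x$ has a neighborhood on which at most one $f_\alpha$ is not identically $0$, and $F(x_\alpha,y)=g_\alpha(y)$. Let $F=\varphi\circ h$ with $h\colon G\times K\to L$ and $L$ second-countable, and put $t_\alpha=h(e,y_\alpha)$.

There are $\alpha$ and a sequence $(\beta_n)$ with $t_{\beta_n}\to t_\alpha$, where $\beta_n>\alpha$ in Case 1 and $\beta_n<\alpha$ in Case 2. In Case 1 discard every $\beta$ for which $t_\beta$ lies in a basic open set containing $t_\xi$ for only countably many $\xi$; countably many $\beta$ are discarded, and every neighborhood of $t_\alpha$ for a remaining $\alpha$ contains $t_\beta$ for some $\beta>\alpha$. In Case 2 take $\alpha$ so large that $\{t_\beta:\beta<\alpha\}$ is dense in the separable space $\{t_\beta:\beta<\omega_1\}$. In both cases $y_{\beta_n}\notin W_\alpha$, and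
\[
h(x_\alpha,y_{\beta_n})=h(x_\alpha,e)\,t_{\beta_n}\longrightarrow h(x_\alpha,e)\,t_\alpha=h(x_\alpha,y_\alpha).
\]
Applying $\varphi$ gives $0=g_\alpha(y_{\beta_n})\to g_\alpha(y_\alpha)=1$, a contradiction.

Finally, let $G\times G$ be $\mathbb R$-factorizable. If $G$ had a test system, $G$ would be hereditarily Lindel\"of by the case $K=G$, whereas $\{x_\alpha:\alpha<\omega_1\}$ is an uncountable discrete subspace.
\end{proof}

\section{The case $2^{\aleph_0}<2^{\aleph_1}$}\label{sec:wd}

Without a bound on the character there is no list of length $\omega_1$ to diagonalize against. Counting does not help either: there are $2^{\aleph_1}$ sets $A$, but a group generated by $\aleph_1$ points may have $(2^{\aleph_0})^{\aleph_1}=2^{\aleph_1}$ homomorphisms into a group of size continuum. What a factorization of $f_A$ does give is predictability: for most $\alpha$, the part of the data below $\alpha$ determines whether $\alpha\in A$. The weak diamond principle provides a set $A$ that is not predictable in this sense.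

\subsection{Clubs, coding and weak diamond}

A set $C\subset\omega_1$ is a \emph{club} if it is unbounded and contains the supremum of each of its countable nonempty subsets; a countable intersection of clubs is a club. A set is \emph{stationary} if it meets every club. If $\delta_\beta<\omega_1$ for $\beta<\omega_1$, then $\{\alpha:\delta_\beta\le\alpha\text{ for all }\beta<\alpha\}$ is a club.

We write $\omega\xi$ for the ordinal product $\omega\cdot\xi$; every ordinal is uniquely of the form $\omega\xi+k$ with $k<\omega$. Let
\[
E=\{\alpha<\omega_1:\alpha>0,\ \omega\alpha=\alpha\}.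
\]
This is a club: the map $\xi\mapsto\omega\xi$ is increasing and continuous, and the supremum of $\xi,\omega\xi,\omega\omega\xi,\dots$ lies in $E$ for $\xi>0$. If $\alpha\in E\cup\{\omega_1\}$ and $\xi<\alpha$, then $\omega\xi+k<\omega(\xi+1)\le\alpha$, so $(\xi,k)\mapsto\omega\xi+k$ is a bijection from $\alpha\times\omega$ onto $\alpha$. For $s\in2^\alpha$ define $s^{(k)}\in2^\alpha$ by $s^{(k)}(\xi)=s(\omega\xi+k)$. Then $s\mapsto(s^{(k)})_{k<\omega}$ is a bijection from $2^\alpha$ onto $(2^\alpha)^\omega$, and it commutes with restriction:
\begin{equation}\label{eq:restr}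
(s{\restriction}\alpha')^{(k)}=s^{(k)}{\restriction}\alpha'\qquad(\alpha'\in E,\ \alpha'\le\alpha).
\end{equation}
Let $T=2^{<\omega_1}=\bigcup_{\alpha<\omega_1}2^\alpha$; then $|T|=2^{\aleph_0}$.

\begin{theorem}[Devlin--Shelah]\label{thm:ds}
Let $2^{\aleph_0}<2^{\aleph_1}$ and $\Phi\colon T\to2$. There is $g\in2^{\omega_1}$ such that for every $s\in2^{\omega_1}$ the set $\{\alpha<\omega_1:\Phi(s{\restriction}\alpha)=g(\alpha)\}$ is stationary.
\end{theorem}

We include the proof. Think of $\Phi$ as a device that reads $s{\restriction}\alpha$ and outputs a bit. If the theorem fails, every sequence of bits is output along a club from a suitable $s$. We upgrade bits to elements of $T$, and let $s{\restriction}\alpha$ output a piece of a given $f$ that is longer than $\alpha$. To go on we need longer pieces of $s$ as well, so we repeat the step for the pair $(s,f)$, and so on $\omega$ times. The resulting sequence of functions reconstructs itself from a countable initial part.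

\begin{proof}
Suppose the theorem fails. Applying the failure to $1-g$ we obtain:
\begin{enumerate}
\item[(i)] for every $g\in2^{\omega_1}$ there are $s\in2^{\omega_1}$ and a club $C$ with $\Phi(s{\restriction}\alpha)=g(\alpha)$ for all $\alpha\in C$.
\end{enumerate}
Fix an injection $c\colon T\to2^\omega$. Define $\Psi\colon T\to T$ as follows: if $s\in2^\alpha$ with $\alpha\in E$ and the sequence $(\Phi(s^{(k)}))_{k<\omega}$ equals $c(\tau)$ for some $\tau\in T$, let $\Psi(s)=\tau$; otherwise let $\Psi(s)=\emptyset$. Then:
\begin{enumerate}
\item[(ii)] for every $\Gamma\colon\omega_1\to T$ there are $s\in2^{\omega_1}$ and a club $C$ with $\Psi(s{\restriction}\alpha)=\Gamma(\alpha)$ for all $\alpha\in C$.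
\end{enumerate}
Indeed, apply (i) to $g_k(\alpha)=c(\Gamma(\alpha))(k)$ to get $s_k$ and $C_k$; let $s^{(k)}=s_k$ for all $k$ and $C=E\cap\bigcap_kC_k$. For $\alpha\in C$, \eqref{eq:restr} gives $\Phi((s{\restriction}\alpha)^{(k)})=\Phi(s_k{\restriction}\alpha)=c(\Gamma(\alpha))(k)$ for all $k$.

To each $f\in2^{\omega_1}$ we assign functions $f_n\in2^{\omega_1}$ and clubs $E_0\supset E_1\supset\cdots$. Let $f_0=f$ and $E_0=E$. Given $f_n$ and $E_n$, let $\gamma_n(\alpha)=\min(E_n\setminus(\alpha+1))$ be the next point of $E_n$ after $\alpha$, take $s_n$ and $C_n$ as in (ii) for $\Gamma_n(\alpha)=f_n{\restriction}\gamma_n(\alpha)$, put $E_{n+1}=E_n\cap C_n$, and define $f_{n+1}$ by $f_{n+1}^{(0)}=s_n$, $f_{n+1}^{(1)}=f_n$ and $f_{n+1}^{(k)}=0$ for $k\ge2$. Let $(\delta_\zeta)_{\zeta<\omega_1}$ enumerate the club $E_\infty=\bigcap_nE_n$ increasingly. We show that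
\[
f\longmapsto\bigl(\delta_0,(f_n{\restriction}\delta_0)_{n<\omega}\bigr)
\]
is injective. This gives $2^{\aleph_1}\le\aleph_1\cdot(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$, a contradiction.

Let $f,f'$ have the same image; primes mark the objects assigned to $f'$. We prove by induction on $\zeta$ that $\delta_\zeta=\delta'_\zeta$ and $f_n{\restriction}\delta_\zeta=f'_n{\restriction}\delta_\zeta$ for all $n$; then $f=f_0=f'_0=f'$. The case $\zeta=0$ is the assumption, and at limits $\delta_\zeta=\sup_{\xi<\zeta}\delta_\xi$. Assume the statement for $\zeta$ and put $\alpha=\delta_\zeta$. Since $\alpha\in C_n\cap C'_n\cap E$,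
\[
f_n{\restriction}\gamma_n(\alpha)=\Psi\bigl((f_{n+1}{\restriction}\alpha)^{(0)}\bigr)=\Psi\bigl((f'_{n+1}{\restriction}\alpha)^{(0)}\bigr)=f'_n{\restriction}\gamma'_n(\alpha).
\]
Comparing domains, $\gamma_n(\alpha)=\gamma'_n(\alpha)=:\gamma_n$. The sequence $(\gamma_n)$ is nondecreasing because the $E_n$ decrease; let $\gamma=\sup_n\gamma_n$. For $m\ge n$ we have $\gamma_m\in E_m\subset E_n$, so $\gamma\in E_n$ for all $n$. Also $\delta_{\zeta+1}\in E_n\setminus(\alpha+1)$ gives $\delta_{\zeta+1}\ge\gamma_n$ for all $n$. Hence $\gamma=\delta_{\zeta+1}$, and the same argument gives $\gamma=\delta'_{\zeta+1}$. For $m\ge n$, applying the operation $s\mapsto s^{(1)}$ to $f_m{\restriction}\gamma_m=f'_m{\restriction}\gamma_m$ exactly $m-n$ times yields $f_n{\restriction}\gamma_m=f'_n{\restriction}\gamma_m$, by \eqref{eq:restr} and $\gamma_m\in E$. Therefore $f_n{\restriction}\gamma=f'_n{\restriction}\gamma$.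
\end{proof}

\subsection{Predicting $A$ from a factorization}

Let $f_A=g_A\circ h_A$, and let $N_0\supset N_1\supset\cdots$ be the preimages under $h_A$ of a base at the identity. On $x_\alpha N_k$ with $k$ large, $f_A$ is close to $f_A(x_\alpha)$. So if a point of $x_\alpha N_k$ lies high on another bump $f_\beta$, then $\beta\in A$ exactly when $\alpha\in A$. To turn this into a prediction at $\alpha$ that uses only information below $\alpha$, two things are needed. The index $\beta$ must be smaller than $\alpha$; separability of the range of $h_A$ provides such $\beta$ with $x_\beta\in x_\alpha N_k$. And the element $x_\alpha^{-1}x_\beta$ of $N_k$ must be replaced by one that has been listed before stage $\alpha$, without falling off the bump $f_\beta$; this is where a factorization of the single function $f_\beta$ is used.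

\begin{proof}[Proof of Theorem~\ref{thm:wd}]
Suppose that $G$ is $\mathbb R$-factorizable and has a test system. Fix factorizations $f_\beta=g_\beta\circ h_\beta$ with $h_\beta\colon G\to L_\beta$. The subgroup $G'$ generated by the distinct points $x_\alpha$ has cardinality $\aleph_1$; fix a bijection $\theta\colon\omega_1\to G'$ and write $\theta[\alpha]=\{\theta(\xi):\xi<\alpha\}$.

\emph{The predictor.} For $\alpha\in E$ and $s\in2^\alpha$ put
\[
A_s=\{\xi<\alpha:s^{(0)}(\xi)=1\},\qquad N_{k,s}=\{\theta(\xi):\xi<\alpha,\ s^{(k+1)}(\xi)=1\},
\]
and let $\Phi(s)=1$ if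
\begin{equation}\label{eq:phi}
\exists k\ \ \forall n\in N_{k,s}\ \ \forall\beta<\alpha:\quad f_\beta(x_\alpha n)>\tfrac12\ \Rightarrow\ \beta\in A_s .
\end{equation}
In all other cases let $\Phi(s)=0$. Note that $\Phi$ depends on the test system and on $\theta$ only. Take $g$ as in Theorem~\ref{thm:ds} for this $\Phi$ and put $A=\{\alpha:g(\alpha)=0\}$.

\emph{The code.} Let $f_A=g_A\circ h_A$ with $h_A\colon G\to L_A$ and $L_A$ second-countable. Let $(O_k)$ be a decreasing open base at the identity of $L_A$ with $O_{k+1}O_{k+1}\subset O_k$, and $N_k=h_A^{-1}(O_k)$. Let $s\in2^{\omega_1}$ be given by $s^{(0)}(\xi)=1\Leftrightarrow\xi\in A$ and $s^{(k+1)}(\xi)=1\Leftrightarrow\theta(\xi)\in N_k$. There is a club $C$ such that every $\alpha\in C$ satisfies: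
\begin{enumerate}
\item[(1)] $\alpha\in E$, so that $A_{s\restriction\alpha}=A\cap\alpha$ and $N_{k,s\restriction\alpha}=N_k\cap\theta[\alpha]$ by \eqref{eq:restr};
\item[(2)] $\{h_A(x_\beta):\beta<\alpha\}$ is dense in $\{h_A(x_\beta):\beta<\omega_1\}$;
\item[(3)] for each $\beta<\alpha$, the image of $\theta[\alpha]$ under $(h_A,h_\beta)\colon G\to L_A\times L_\beta$ is dense in the image of $G'$.
\end{enumerate}
Indeed, subspaces of second-countable spaces are separable. So (2) holds for all large $\alpha$, for each $\beta$ there is $\delta_\beta$ such that the density in (3) holds for all $\alpha\ge\delta_\beta$, and the $\alpha$ with $\delta_\beta\le\alpha$ for all $\beta<\alpha$ form a club.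

\emph{Claim. For $\alpha\in C$ and $k<\omega$ there are $n\in N_k\cap\theta[\alpha]$ and $\beta<\alpha$ with $f_\beta(x_\alpha n)>\frac12$.} By (2) there is $\beta<\alpha$ with $h_A(x_\beta)\in h_A(x_\alpha)O_{k+1}$, so $y=x_\alpha^{-1}x_\beta\in N_{k+1}\cap G'$. The set
\[
\bigl\{(u,v)\in L_A\times L_\beta:\ u\in h_A(y)O_{k+1},\ g_\beta(h_\beta(x_\alpha)v)>\tfrac12\bigr\}
\]
is open, and it contains $(h_A(y),h_\beta(y))$ because $g_\beta(h_\beta(x_\alpha y))=f_\beta(x_\beta)=1$. By (3) it contains $(h_A(n),h_\beta(n))$ for some $n\in\theta[\alpha]$. Then $h_A(n)\in O_{k+1}O_{k+1}\subset O_k$ and $f_\beta(x_\alpha n)>\frac12$, which proves the claim.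

\emph{The prediction is correct on $C$.} Let $\alpha\in C$. By continuity of $g_A$ at $h_A(x_\alpha)$ there is $k_0$ with $|f_A(x_\alpha n)-f_A(x_\alpha)|<\frac12$ for all $n\in N_{k_0}$. If $n\in N_{k_0}$ and $f_\beta(x_\alpha n)>\frac12$, then $x_\alpha n\in V_\beta$, so $f_A(x_\alpha n)$ is greater than $\frac12$ if $\beta\in A$ and is $0$ if $\beta\notin A$. On the other hand, $f_A(x_\alpha n)>\frac12$ if $\alpha\in A$ and $f_A(x_\alpha n)<\frac12$ if $\alpha\notin A$. Hence
\begin{equation}\label{eq:same}
n\in N_{k_0},\ f_\beta(x_\alpha n)>\tfrac12\quad\Longrightarrow\quad(\beta\in A\Leftrightarrow\alpha\in A).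
\end{equation}
If $\alpha\in A$, then \eqref{eq:same} shows that $k_0$ witnesses \eqref{eq:phi} for $s{\restriction}\alpha$, so $\Phi(s{\restriction}\alpha)=1$. If $\alpha\notin A$, then for any $k$ the claim for $\max(k,k_0)$ gives $n\in N_k\cap N_{k_0}\cap\theta[\alpha]$ and $\beta<\alpha$ with $f_\beta(x_\alpha n)>\frac12$, and $\beta\notin A$ by \eqref{eq:same}; so no $k$ witnesses \eqref{eq:phi} and $\Phi(s{\restriction}\alpha)=0$. Thus $\Phi(s{\restriction}\alpha)=1-g(\alpha)$ for all $\alpha$ in the club $C$, contrary to the choice of $g$.
\end{proof}

\section{The forcing iteration}\label{sec:iteration}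

\subsection{The plan}

For a set $X$ let $B(X)$ be the Boolean group of finite subsets of $X$ under symmetric difference, written $+$. Its neutral element is $0=\emptyset$, the singletons form a basis over $\mathbb Z_2$, and $B(Y)\subset B(X)$ for $Y\subset X$. ``Linear'' means $\mathbb Z_2$-linear; for example, $z\mapsto z\cap Y$ is a linear map $B(X)\to B(Y)$. From now on
\[
G=B(\omega_1),
\]
and $H$ is a fixed countable $\mathbb Z_2$-vector space of infinite dimension with the discrete topology.

The topology of $G$ will be generated by a family $(h_j)$ of linear maps $G\to H$. For a finite set $J$ of indices put $N_J=\bigcap_{j\in J}\ker h_j$, with $N_\emptyset=G$; the subgroups $N_J$ form a base at $0$ of a group topology, and $U\subset G$ is open exactly when some function $J$ on $U$ satisfies $u+N_{J(u)}\subset U$ for all $u\in U$. We want two things. First, a continuous map $q$ from $G$ onto the discrete space $\omega_1$; its fibers form the clopen partition. Second, for every open $U$ countably many maps $h_k$ of the family such that each $u\in U$ satisfies $u+\ker h_k\subset U$ for some $k$. The second property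 makes $U$ the preimage of an open subset of $H^\omega$, and this suffices by the following lemma.

\begin{lemma}\label{lem:criterion}
Let $G_0$ be a topological group in which every open set is the preimage of an open set under a continuous homomorphism to a second-countable group. Then $G_0$ is $\mathbb R$-factorizable and perfectly normal.
\end{lemma}

\begin{proof}
Let $f\colon G_0\to\mathbb R$ be continuous. For each open interval $I$ with rational endpoints write $f^{-1}(I)=h_I^{-1}(O_I)$ with $h_I\colon G_0\to L_I$ and $O_I$ open in $L_I$. Let $h=(h_I)_I\colon G_0\to\prod_IL_I$ and $L=h(G_0)$, a second-countable group. If $h(x)=h(x')$, then $f(x)$ and $f(x')$ lie in the same intervals $I$, so $f(x)=f(x')$. Thus $f=\varphi\circ h$ for a function $\varphi\colon L\to\mathbb R$, and $\varphi^{-1}(I)=\{y\in L:y_I\in O_I\}$ is open for each $I$. So $\varphi$ is continuous.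

Second-countable groups are metrizable, and closed subsets of metric spaces are zero sets of continuous nonnegative functions. Hence every closed subset of $G_0$ is such a zero set, in particular a $G_\delta$, and disjoint closed sets $u^{-1}(0)$ and $v^{-1}(0)$ are separated by $u/(u+v)$.
\end{proof}

We add $q$, together with maps $h_g$ $(g\in G)$ that witness its continuity at $g$, by forcing with finite conditions. Then, in $\omega_2$ further stages, we go through all open sets $U$ and add the countably many maps $h_k$ for each. The new maps refine the topology and create new open sets, but a subset of $G$ has size at most $\aleph_1$ and so appears at a stage before $\omega_2$. The whole difficulty is to preserve $\omega_1$.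

\subsection{Forcing background}

We write $p\le p'$ if $p$ extends $p'$. A poset is \emph{ccc} if every uncountable set of conditions contains two compatible ones; ccc forcing preserves cardinals. A \emph{finite-support iteration} $(P_\beta,\dot Q_\gamma)$ has as conditions of $P_\beta$ the functions $p$ on $\beta$ such that $p{\restriction}\gamma\Vdash p(\gamma)\in\dot Q_\gamma$ for all $\gamma<\beta$ and $p(\gamma)$ is the name of the largest element of $\dot Q_\gamma$ for all $\gamma$ outside a finite set, the support $\operatorname{supp}(p)$; the order is $p\le p'$ if $p{\restriction}\gamma\Vdash p(\gamma)\le p'(\gamma)$ for all $\gamma$. For $\gamma\le\beta$ we regard $P_\gamma$ as the set of conditions of $P_\beta$ with support in $\gamma$, and we identify $P_1$ with $Q_0$. If $\mathcal G\subset P_\beta$ is generic over $V$, then $\mathcal G_\gamma=\mathcal G\cap P_\gamma$ is $P_\gamma$-generic over $V$, and the interpretations of the $p(\gamma)$, $p\in\mathcal G$, form a $Q_\gamma$-generic filter over $V[\mathcal G_\gamma]$. A \emph{nice name} for a subset of a set $X\in V$ assigns to each $x\in X$ an antichain,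 which may be taken inside a given dense set, and names the set of those $x$ whose antichain meets the generic filter; every subset of $X$ in the extension has a nice name. Finally, the \emph{$\Delta$-system lemma} says that an uncountable indexed family of finite sets has an uncountable subfamily and a \emph{root} $R$ such that any two members with distinct indices intersect in exactly $R$.

The tool for extending conditions is the following. Let $W$ be a subspace of a finite Boolean group $B$ and $h\colon W\to H$ linear. Extend a basis of $W$ to a basis of $B$ and send the new basis vectors to vectors of $H$ that are linearly independent modulo the finite subspace $h(W)$; this is possible because $H$ has infinite dimension. The resulting linear map $B\to H$ extends $h$ and has the same kernel. We call it a \emph{fresh extension} of $h$. The case $W=\{0\}$ gives injective linear maps $B\to H$.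

\subsection{The posets}

We define a finite-support iteration of length $\omega_2$. Stage $0$ adds maps $h_g$ $(g\in G)$ and stage $\eta>0$ adds maps $h_{\eta,k}$ $(k<\omega)$. Accordingly, for $1\le\beta\le\omega_2$ let
\[
\operatorname{Ind}_\beta=G\cup\{(\eta,k):0<\eta<\beta,\ k<\omega\},
\]
and say that an index $g\in G$ has \emph{stage} $0$ and an index $(\eta,k)$ has stage $\eta$.

\emph{Stage $0$.} The conditions of $Q_0$ are the triples $(F,q,(h_g)_{g\in B(F)})$ with $F\subset\omega_1$ finite, $q\colon B(F)\to\omega_1$, and $h_g\colon B(F)\to H$ linear, such that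
\begin{enumerate}
\item[(q1)] $q(\{\alpha\})=\alpha$ for $\alpha\in F$, $q(\emptyset)=0$, and $q(z)\le\max z$ for $z\ne\emptyset$;
\item[(q2)] if $g,z\in B(F)$ and $h_g(g+z)=0$, then $q(z)=q(g)$.
\end{enumerate}
A stronger condition has a larger $F$ and extends all functions. Condition (q2) says that $q$ is constant on $g+\ker h_g$. The bound in (q1) leaves only countably many possible values for each $q(z)$; without it, conditions with $F=\{0,1\}$ and different values $q(\{0,1\})$ would form an uncountable antichain.

\emph{Stage $\gamma$, $0<\gamma<\omega_2$.} We are given $P_\gamma$-names $\dot U_\gamma,\dot J_\gamma$ such that $P_\gamma$ forces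
\begin{equation}\label{eq:pair}
U_\gamma\subset G,\qquad J_\gamma\colon U_\gamma\to[\operatorname{Ind}_\gamma]^{<\omega},\qquad u+N_{J_\gamma(u)}\subset U_\gamma\ \text{ for all }u\in U_\gamma,
\end{equation}
where $[X]^{<\omega}$ is the set of finite subsets of $X$. In the extension by $P_\gamma$, the conditions of $Q_\gamma$ are the tuples $(F,K,(h_k)_{k\in K},(A_k)_{k\in K})$ with $F\subset\omega_1$ and $K\subset\omega$ finite, $h_k\colon B(F)\to H$ linear, $A_k\subset B(F)$, and
\[
\bar A_k:=A_k+\ker h_k\subset U_\gamma\qquad(k\in K).
\]
A stronger condition has larger $F$ and $K$, and for old $k$ it extends $h_k$ and enlarges $A_k$. The set $A_k$ lists the points $u$ for which the condition promises $u+\ker h_{\gamma,k}\subset U_\gamma$. The elements of $Q_\gamma$ are finite objects of $V$; only the question which of them belong to $Q_\gamma$ depends on the generic filter. The largest elements of $Q_0$ and $Q_\gamma$ are those with $F=\emptyset$ and $K=\emptyset$.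

The generic maps $q$, $h_g$ and $h_{\gamma,k}$ are the unions of the corresponding finite maps in the generic filter. The choice of the names $\dot U_\gamma,\dot J_\gamma$ is postponed to Section~\ref{sec:group}; Lemma~\ref{lem:det} and Proposition~\ref{prop:ccc} hold for every choice satisfying \eqref{eq:pair}. Lemma~\ref{lem:det} for $P_\gamma$ shows that the $h_j$, $j\in\operatorname{Ind}_\gamma$, are defined on all of $G$ in the extension by $P_\gamma$, so that \eqref{eq:pair} makes sense when stage $\gamma$ is reached.

\begin{remark}\label{rem:needJ}
The last clause of \eqref{eq:pair} cannot be dropped. For $U=\{\{\alpha\}:\alpha<\omega_1\}$ the same poset adds total maps $h_k$ such that each $\{\alpha\}$ satisfies $\{\alpha\}+\ker h_k\subset U$ for some $k$. If $\omega_1$ were preserved, three ordinals $\alpha,\alpha',\alpha''$ would share $k$ and the value of $h_k$, and then $\{\alpha,\alpha',\alpha''\}\in U$, which is false.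
\end{remark}

\subsection{Determined conditions}

\begin{definition}
Let $1\le\beta\le\omega_2$. A condition $p\in P_\beta$ is \emph{concrete} if there is one finite set $F_p\subset\omega_1$ such that, with $S_p=\operatorname{supp}(p)\setminus\{0\}$, its coordinates are canonical names of ground-model tuples
\[
p(0)=\bigl(F_p,q_p,(h^p_g)_{g\in B(F_p)}\bigr),\qquad p(\gamma)=\bigl(F_p,K^p_\gamma,(h^p_{\gamma,k})_k,(A^p_{\gamma,k})_k\bigr)\quad(\gamma\in S_p).
\]
In this case put $I(p)=B(F_p)\cup\{(\eta,k):\eta\in S_p,\ k\in K^p_\eta\}$. A concrete $p$ is \emph{determined} if for all $\gamma\in S_p$, $k\in K^p_\gamma$ and $u\in\bar A^p_{\gamma,k}$ there is a set $J^p_\gamma(u)\subset I(p{\restriction}\gamma)$ with $p{\restriction}\gamma\Vdash\dot J_\gamma(u)=J^p_\gamma(u)$.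
\end{definition}

A concrete condition $p$ forces $h_j{\restriction}B(F_p)=h^p_j$ for $j\in I(p)$, and for $1\le\gamma\le\beta$ the restriction $p{\restriction}\gamma$ is concrete, with $I(p{\restriction}\gamma)$ the set of indices in $I(p)$ of stage less than $\gamma$. A determined condition knows, for each point that it has placed in $U_\gamma$, a neighborhood of that point inside $U_\gamma$, and it already speaks about the maps that define this neighborhood.

\begin{lemma}\label{lem:det}
Let $1\le\beta\le\omega_2$. For $p\in P_\beta$, finite $F_0\subset\omega_1$ and finite $X_0\subset\operatorname{Ind}_\beta$ there is a determined $p'\le p$ in $P_\beta$ with $F_0\subset F_{p'}$ and $X_0\subset I(p')$.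
\end{lemma}

\begin{proof}
Induction on $\beta$.

Let $\beta=1$ and $p=(F,q,(h_g))$. Put $F'=F\cup F_0\cup\bigcup X_0$. Extend the old $h_g$ freshly to $B(F')$, and let $h_g$ be injective for $g\in B(F')\setminus B(F)$. Put $q(\{\alpha\})=\alpha$ for $\alpha\in F'\setminus F$ and $q=0$ on the other new elements; then (q1) holds. For (q2), let $h_g(g+z)=0$. If $g$ is old, then $g+z$ lies in the old kernel, so $z\in B(F)$ and (q2) for $p$ applies. If $g$ is new, then $z=g$.

If $\beta$ is a limit, then $p\in P_\gamma$ and $X_0\subset\operatorname{Ind}_\gamma$ for some $\gamma$ with $1\le\gamma<\beta$, and a determined condition of $P_\gamma$ is a determined condition of $P_\beta$.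

Let $\beta=\gamma+1$ with $\gamma\ge1$. Extend $p{\restriction}\gamma$ to $p_1\in P_\gamma$ that decides $p(\gamma)$ to be a tuple $(F,K,(h_k),(A_k))$. Add to $K$ every new $k$ with $(\gamma,k)\in X_0$, putting $h_k=0$ and $A_k=\emptyset$, so that $\bar A_k=\emptyset$. Since $p_1$ forces $\bigcup_k\bar A_k\subset\dot U_\gamma$, we may extend $p_1$ further to decide $\dot J_\gamma(u)=J(u)$ for the finitely many $u\in\bigcup_k\bar A_k$. By induction there is a determined $p_2\le p_1$ in $P_\gamma$ with $F_{p_2}\supset F\cup F_0$ and $I(p_2)\supset(X_0\cap\operatorname{Ind}_\gamma)\cup\bigcup_uJ(u)$. Extend each $h_k$ freshly to $B(F_{p_2})$; the kernels, and hence the sets $\bar A_k$, do not change. Let $p'$ be $p_2$ followed by the resulting tuple.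
\end{proof}

\section{The chain condition}\label{sec:ccc}

Among uncountably many determined conditions we can find many that look alike. Fresh extensions are of no use for amalgamating two of them at a common stage $\gamma$: both prescribe the same map $h_{\gamma,k}$, with equal values at corresponding points, so the kernel grows and new points must be placed in $U_\gamma$. Our only access to $U_\gamma$ is \eqref{eq:pair}: a new point $z$ must be forced into $v+N_{J_\gamma(v)}$ for a point $v$ already known to lie in $U_\gamma$. The example below shows that $v$ cannot always be taken from the two given conditions.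

\subsection{Two stages, worked by hand}

\begin{example}\label{ex:two}
Let $\beta=2$. Fix $F_i=\{\alpha_i,\beta_i\}$ for $i<\omega_1$ with $\alpha_i<\beta_i<\alpha_j$ whenever $i<j$. In the extension by $Q_0$ put $M_i=\{\alpha_i\}+N_{B(F_i)}$. By (q2) for $g=\{\alpha_i\}$, $q$ equals $\alpha_i$ on $M_i$, so the $M_i$ are disjoint. Let $U_1=\bigcup_iM_i$ and $J_1(u)=B(F_i)$ for $u\in M_i$; then \eqref{eq:pair} holds. Fix independent $x,y\in H$ and let $\varphi$ be the linear map with $\varphi(\{\alpha_i\})=x$ and $\varphi(\{\beta_i\})=y$ for all $i$. Let $p_i$ be the determined condition with $F_{p_i}=F_i$, $q_{p_i}(F_i)=\beta_i$, $h^{p_i}_g=\varphi{\restriction}B(F_i)$ for all $g\in B(F_i)$, and at stage $1$ with $K=\{0\}$, $h_0=\varphi{\restriction}B(F_i)$, $A_0=\{\{\alpha_i\}\}$.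

Let $i<j$ and suppose the generic filter contains $p_i$ and $p_j$. Then $h_{1,0}(\{\beta_i,\beta_j\})=y+y=0$, so $z=\{\alpha_i,\beta_i,\beta_j\}$ lies in $U_1$, say $z\in M_t$. If $t=i$, then $\{\beta_i,\beta_j\}\in\ker h_{\{\beta_i\}}$ and (q2) gives $q(\{\beta_j\})=q(\{\beta_i\})$, that is, $\beta_j=\beta_i$. If $t=j$, then $F_i+F_j\in\ker h_{F_j}$ and (q2) gives $\beta_i=q(F_i)=q(F_j)=\beta_j$. So $t\notin\{i,j\}$, and $\alpha_t=q(z)\le\beta_j$ gives $t<j$. A third index below $j$ is unavoidable; in particular $p_0$ and $p_1$ are incompatible.

Now we amalgamate $p_2$ and $p_3$ with the help of $p_0$ and $p_1$. Let $F_r=F_0\cup F_1\cup F_2\cup F_3$. At stage $1$ let $h_0$ be $\varphi$ on $B(F_2\cup F_3)$, extended freshly to $B(F_r)$, and $A_0=\{\{\alpha_2\},\{\alpha_3\}\}$. Then $\bar A_0$ consists of the elements of $B(F_2\cup F_3)$ on which $\varphi=x$: the two points of $A_0$ and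
\[
z_0=\{\alpha_2,\beta_2,\beta_3\},\qquad z_1=\{\alpha_3,\beta_2,\beta_3\}.
\]
We arrange $z_t\in M_t$ for $t=0,1$. Put $\kappa_t=z_t+\{\alpha_t\}$, so $\varphi(\kappa_t)=0$, and put $\kappa_2=\kappa_3=\emptyset$. At stage $0$ let $h_\emptyset=\varphi$ on $B(F_r)$; for nonempty $g\in B(F_t)$, $t\le3$, let $h_g$ be $\varphi$ on $B(F_t)+\{\emptyset,\kappa_t\}$, extended freshly, so that $\ker h_g=\{\emptyset,\kappa_t\}$; let the other $h_g$ be injective. Let $q(v)=q(v+\kappa_t)=q_{p_t}(v)$ for $v\in B(F_t)$, and $q=0$ elsewhere. This is consistent: for $t=0,1$ every element of $B(F_t)+\kappa_t$ meets $F_2\cup F_3$ in $z_t$, so these two cosets are disjoint from each other and from all $B(F_i)$. Condition (q1) holds because for $t=0,1$ the values of $q$ on $B(F_t)+\kappa_t$ are at most $\beta_1$ and all elements of the coset contain $\beta_3$. Condition (q2) holds for nonempty $g\in B(F_t)$ by the choice of $q$, and for $g=\emptyset$ because $\ker\varphi$ meets $B(F_t)+\{\emptyset,\kappa_t\}$ only in $\emptyset$ and $\kappa_t$, so that $q=0$ on $\ker\varphi\cap B(F_r)$. The stage-$0$ part forces $\kappa_t\in N_{B(F_t)}$, hence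 $z_t\in M_t\subset U_1$. The condition $r$ so defined extends $p_2$ and $p_3$.
\end{example}

The condition $r$ extends the helpers $p_0,p_1$ at stage $0$ but not at stage $1$. Extending them at stage $1$ too would create further points such as $\{\alpha_0,\beta_0,\beta_2\}$ that need helpers in turn. In general the conditions share stages $\gamma_1<\dots<\gamma_m$. Helpers introduced for $\gamma_m$ are extended below $\gamma_m$, so they take part in the amalgamation at $\gamma_{m-1}$, which needs new helpers, and so on. Working from the top down, the process ends after $m$ rounds (Figure~\ref{fig:stairs}).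

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=0.85cm]
\draw[->] (0,0) -- (12.6,0) node[right] {$t$};
\draw[->] (0,0) -- (0,3.5);
\draw[dashed] (0,1) node[left] {$\gamma_1$} -- (12,1);
\draw[dashed] (0,2) node[left] {$\gamma_2$} -- (12,2);
\draw[dashed] (0,3) node[left] {$\beta$} -- (12,3);
\node[left] at (0,0) {$0$};
\foreach \x in {1,2,3,4} \draw[very thick] (\x,0) -- (\x,1);
\foreach \x in {6,7,8} \draw[very thick] (\x,0) -- (\x,2);
\foreach \x in {10,11} \draw[very thick] (\x,0) -- (\x,3);
\node at (2.5,-0.4) {$a_0\setminus a_1$};
\node at (7,-0.4) {$a_1\setminus a_2$};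
\node at (10.5,-0.4) {$a_2$};
\end{tikzpicture}
\caption{The common extension $r$ of two conditions in $P_\beta$ that share the stages $\gamma_1<\gamma_2$. Each vertical segment stands for a condition $p_t$, and $r$ extends $p_t$ at the stages below the top of the segment. The two given conditions, indexed by $a_2$, are extended completely. The helpers in $a_1\setminus a_2$ serve stage $\gamma_2$ and are extended only below it; the helpers in $a_0\setminus a_1$ serve stage $\gamma_1$.}
\label{fig:stairs}
\end{figure}

\subsection{The general amalgamation}

\begin{proposition}\label{prop:ccc}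
$P_\beta$ is ccc for every $1\le\beta\le\omega_2$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:det} it suffices to find two compatible conditions with distinct indices in a family $(p_i)_{i<\omega_1}$ of determined conditions. We write $F_i,S_i,q_i,h^i_j,K^i_\gamma,A^i_{\gamma,k},J^i_\gamma$ for the data of $p_i$.

\medskip
\noindent\emph{Step 1: thinning.} Passing to an uncountable subfamily and reindexing it increasingly, we may assume that $(F_i)$ and $(S_i)$ are $\Delta$-systems with roots $R$ and $\Sigma=\{\gamma_1<\dots<\gamma_m\}$, that all $F_i$ have the same size, and that every element of $F_j\setminus R$ is larger than every element of $R$ and of $F_i$ for $i<j$. (The sets $F_i\setminus R$ are pairwise disjoint, so only countably many of them meet a given countable ordinal.) Let $F_\infty=\bigcup_iF_i$. For each $t$ let $\pi_t\colon B(F_\infty)\to B(F_t)$ be the linear map induced by the map $F_\infty\to F_t$ that restricts to the order isomorphism $F_i\to F_t$ on each $F_i$; it is well defined because these isomorphisms fix the common initial segment $R$. Then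
\[
\pi_t{\restriction}B(F_t)=\mathrm{id},\qquad \pi_s\circ\pi_t=\pi_s .
\]
By (q1) there are countably many possibilities for $q_i{\restriction}B(R)$. After transport along the order isomorphism between $F_i$ and the integer $|F_i|$, there are also countably many possibilities for the maps $h^i_g$ $(g\in B(R))$ and for the coordinates $p_i(\gamma)$ $(\gamma\in\Sigma)$, because $H$ is countable. So we may assume, for all $i$ and $t$:
\begin{enumerate}
\item[(a)] $q_i{\restriction}B(R)=q_R$ does not depend on $i$;
\item[(b)] $K^i_\gamma=K_\gamma$ does not depend on $i$, and $\pi_t[A^i_{\gamma,k}]=A^t_{\gamma,k}$, for $\gamma\in\Sigma$ and $k\in K_\gamma$;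
\item[(c)] $h^i_j=h^t_j\circ\pi_t$ on $B(F_i)$ for every \emph{root index} $j$, that is, every $j\in B(R)\cup\{(\gamma,k):\gamma\in\Sigma,\ k\in K_\gamma\}$.
\end{enumerate}
For a root index $j$ the map $\hat h_j=h^t_j\circ\pi_t\colon B(F_\infty)\to H$ does not depend on $t$, since $h^t_j\circ\pi_t=h^s_j\circ\pi_s\circ\pi_t=h^s_j\circ\pi_s$ by (c). An index in $I(p_t)$ that is not a root index is an element of $B(F_t)\setminus B(R)$ or a pair $(\eta,k)$ with $\eta\in S_t\setminus\Sigma$; it belongs to no other $I(p_i)$, and we call it \emph{private to $t$}. We record a consequence of (q2) for $p_t$: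
\begin{equation}\label{eq:root}
g\in B(R),\ z\in B(F_\infty),\ \hat h_g(g+z)=0\quad\Longrightarrow\quad q_t(\pi_t(z))=q_R(g)\ \text{ for every }t,
\end{equation}
because $\hat h_g(g+z)=h^t_g(g+\pi_t(z))$.

\medskip
\noindent\emph{Step 2: helpers.} For finite $a\subset\omega_1$ put $F_a=\bigcup_{i\in a}F_i$. We choose finite sets $a_m\subset a_{m-1}\subset\dots\subset a_0$ with $a_l\subset[\omega l,\omega_1)$, and elements $\kappa_t$ for $t\in a_0$; we write
\[
L_t=B(F_t)+\{\emptyset,\kappa_t\},
\]
a subgroup containing $B(R)$. Let $a_m=\{\omega m,\omega m+1\}$ and $\kappa_t=\emptyset$ for $t\in a_m$. Let $a_l$ with $l\ge1$ and the $\kappa_t$ for $t\in a_l$ be given. A coset of $B(R)$ is contained in or disjoint from each $L_i$. For each coset $C$ of $B(R)$ in $B(F_{a_l})$ that is disjoint from $\bigcup_{i\in a_l}L_i$ choose an index $t\in[\omega(l-1),\omega l)$, different indices for different cosets, and put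
\[
C_t=C,\qquad\kappa_t=z+\pi_t(z)\quad\text{for }z\in C;
\]
this does not depend on $z\in C$, as $\pi_t$ is the identity on $B(R)$. These $t$ are the \emph{helpers for stage $\gamma_l$}, and $a_{l-1}$ is $a_l$ together with them. The following hold.
\begin{enumerate}
\item[(H1)] $\pi_t(\kappa_t)=\emptyset$; hence $z+\pi_t(z)\in\{\emptyset,\kappa_t\}$ for $z\in L_t$. Also $L_t\subset B(F_{a_l})$ whenever $t\in a_l$.
\item[(H2)] $B(F_{a_l})\subset\bigcup_{t\in a_{l-1}}L_t$ for $1\le l\le m$.
\item[(H3)] If $t$ is a helper for $\gamma_l$ and $z\in B(F_t)+\kappa_t$, then $z\cap F_{a_l}\in C_t$ and $\max z>\max F_t$.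
\item[(H4)] $L_t\cap L_{t'}=B(R)$ for distinct $t,t'\in a_0$.
\end{enumerate}
In (H1), $\pi_t(z+\pi_t(z))=\pi_t(z)+\pi_t(z)=\emptyset$, and a helper $t$ for $\gamma_l$ has $\kappa_t\in B(F_{a_l}\cup F_t)\subset B(F_{a_{l-1}})$. For (H2), an element $z$ of a coset $C_t$ equals $\pi_t(z)+\kappa_t\in L_t$. For (H3), write $z=v+z_0$ with $v\in B(F_t)$ and $z_0\in C_t$. Since $F_t\cap F_{a_l}=R$, we get $z\cap F_{a_l}=(v\cap R)+z_0\in C_t$. As $C_t\ne B(R)$, the set $z$ contains an element of $F_i\setminus R$ for some $i\in a_l$, and $i\ge\omega l>t$.

For (H4), suppose $z\in L_t\cap L_{t'}$ and $z\notin B(R)=B(F_t)\cap B(F_{t'})$. After exchanging $t$ and $t'$ if necessary, $z\notin B(F_t)$, so $t$ is a helper for some $\gamma_l$ and $z\in B(F_t)+\kappa_t$; and if also $z\notin B(F_{t'})$, we may assume that $t'$ is a helper for some $\gamma_{l'}$ with $l'\ge l$. By (H3), $w=z\cap F_{a_l}$ lies in $C_t$, so $w\notin L_i$ for all $i\in a_l$. If $t'\in a_l$, then $z\in B(F_{a_l})$ by (H1), so $w=z\in L_{t'}$, a contradiction. If $t'\notin a_l$ and $z\in B(F_{t'})$, then $w\in B(R)$, again a contradiction. In the remaining case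 $t'\notin a_l$ forces $l'=l$, and (H3) gives $w\in C_t\cap C_{t'}$, so $C_t=C_{t'}$ and $t=t'$.

Put $\gamma_0=0$. Let $\lambda(t)=\gamma_l$ if $t$ is a helper for $\gamma_l$, and $\lambda(t)=\beta$ for $t\in a_m$. Then for $t\in a_0$
\begin{equation}\label{eq:lambda}
\gamma_l<\lambda(t)\iff t\in a_l\quad(0\le l\le m),\qquad\gamma_l\le\lambda(t)\iff t\in a_{l-1}\quad(1\le l\le m).
\end{equation}

\medskip
\noindent\emph{Step 3: the condition $r$.} We define a concrete condition $r$ that extends $p_t{\restriction}\lambda(t)$ for all $t\in a_0$. Let $F_r=F_{a_0}$ and $S_r=\bigcup_{t\in a_0}(S_t\cap\lambda(t))$; note that $\Sigma\subset S_r$. For $\gamma_l\in\Sigma$ put $K^r_{\gamma_l}=K_{\gamma_l}$ and $A^r_{\gamma_l,k}=\bigcup_{i\in a_l}A^i_{\gamma_l,k}$. For $\gamma\in S_r\setminus\Sigma$ there is a unique $t$ with $\gamma\in S_t$, and $\gamma<\lambda(t)$; put $K^r_\gamma=K^t_\gamma$ and $A^r_{\gamma,k}=A^t_{\gamma,k}$. Then $I(p_t{\restriction}\lambda(t))\subset I(r)$ for all $t\in a_0$. The maps $h^r_j\colon B(F_r)\to H$ are defined according to the three kinds of indices $j\in I(r)$.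
\begin{enumerate}
\item[(h1)] If $j$ is a root index of stage $\gamma_l$, $0\le l\le m$, then $h^r_j$ is a fresh extension of $\hat h_j{\restriction}B(F_{a_l})$. (For $l=0$ there is nothing to extend.)
\item[(h2)] If $j$ is private to $t\in a_0$, then $h^r_j$ is a fresh extension of $(h^t_j\circ\pi_t){\restriction}L_t$.
\item[(h3)] If $j\in B(F_r)\setminus\bigcup_{i\in a_0}B(F_i)$, then $h^r_j$ is injective.
\end{enumerate}
The point of these choices is
\begin{equation}\label{eq:key}
h^r_j=h^t_j\circ\pi_t\ \text{ on }L_t\qquad\text{for all }t\in a_0\text{ and }j\in I(p_t{\restriction}\lambda(t));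
\end{equation}
in particular $h^r_j$ extends $h^t_j$ and $h^r_j(\kappa_t)=0$. For private $j$ this is (h2). For a root index of stage $\gamma_l<\lambda(t)$ we have $t\in a_l$ by \eqref{eq:lambda}, so $L_t\subset B(F_{a_l})$ by (H1), and there $h^r_j=\hat h_j=h^t_j\circ\pi_t$.

Finally, let $q^r=q_t\circ\pi_t$ on $L_t$ for $t\in a_0$; by (H4) and (a) these definitions agree on overlaps, and $q^r$ extends each $q_t$. For $z\in B(F_r)\setminus\bigcup_tL_t$ let $q^r(z)=q_R(g)$ if there is $g\in B(R)$ with $\hat h_g(g+z)=0$, and $q^r(z)=0$ otherwise. By \eqref{eq:root}, the value $q_R(g)$ is the same for all such $g$.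

\medskip
\noindent\emph{Step 4: $r(0)\in Q_0$.} For (q1): on $B(F_t)$, which contains $\emptyset$ and the singletons from $F_t$, the requirements are inherited from $q_t$. If $t$ is a helper and $z\in B(F_t)+\kappa_t$, then $q^r(z)=q_t(\pi_t(z))\le\max F_t<\max z$ by (H3); this is why helpers are taken below. If $z\notin\bigcup_tL_t$, then $z$ has an element outside $R$, which exceeds all elements of $R$, while $q^r(z)$ is $0$ or at most $\max R$.

For (q2), let $h^r_g(g+z)=0$. If $g\in B(R)$, then $\hat h_g(g+z)=0$ by (h1); so $q^r(z)=q_R(g)$, by \eqref{eq:root} if $z$ lies in some $L_t$ and by definition otherwise. If $g\in B(F_t)\setminus B(R)$, then by (h2) $g+z\in L_t$ and $h^t_g(g+\pi_t(z))=0$; so $z\in L_t$ and $q^r(z)=q_t(\pi_t(z))=q_t(g)=q^r(g)$ by (q2) for $p_t$. For all other $g$, (h3) gives $z=g$.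

\medskip
\noindent\emph{Step 5: the later stages.} We show by induction on $\gamma\in[1,\beta]$ that $r{\restriction}\gamma\in P_\gamma$ and $r{\restriction}\gamma\le p_t{\restriction}\min(\gamma,\lambda(t))$ for all $t\in a_0$. For $\gamma=1$ this follows from Step 4, \eqref{eq:key} and the fact that $q^r$ extends $q_t$. At limits there is nothing new to check, and neither is there in the step from $\gamma$ to $\gamma+1$ if $\gamma\notin S_r$, since then no $t$ has $\gamma\in S_t\cap\lambda(t)$. Let $\gamma\in S_r$. If $\gamma\in S_t\cap\lambda(t)$, then $r(\gamma)$ has $F_r\supset F_t$, the same $K$ as $p_t(\gamma)$, maps extending those of $p_t(\gamma)$ by \eqref{eq:key}, and $A^r_{\gamma,k}\supset A^t_{\gamma,k}$ (for $\gamma=\gamma_l$ because $t\in a_l$ by \eqref{eq:lambda}). It remains to show that $r{\restriction}\gamma$ forces $z\in\dot U_\gamma$ for every $k\in K^r_\gamma$ and $z\in A^r_{\gamma,k}+\ker h^r_{\gamma,k}$. We first find $t\in a_0$ with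
\begin{equation}\label{eq:t}
\gamma\in S_t,\qquad\gamma\le\lambda(t),\qquad z\in L_t,\qquad\pi_t(z)\in\bar A^t_{\gamma,k}.
\end{equation}
Write $z=u+w$ with $u\in A^r_{\gamma,k}$ and $w\in\ker h^r_{\gamma,k}$. If $\gamma\notin\Sigma$, take the unique $t$ with $\gamma\in S_t$: then $u\in A^t_{\gamma,k}$, and (h2) gives $w\in L_t$ and $\pi_t(w)\in\ker h^t_{\gamma,k}$. If $\gamma=\gamma_l$, then $u\in A^i_{\gamma,k}$ for some $i\in a_l$, and (h1) gives $w\in B(F_{a_l})$ and $\hat h_{\gamma,k}(w)=0$. So $z\in B(F_{a_l})$, and (H2) provides $t\in a_{l-1}$ with $z\in L_t$; by \eqref{eq:lambda}, $\gamma\le\lambda(t)$. Moreover $\pi_t(u)\in A^t_{\gamma,k}$ by (b), and $h^t_{\gamma,k}(\pi_t(w))=\hat h_{\gamma,k}(w)=0$.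

Let $t$ satisfy \eqref{eq:t} and put $v=\pi_t(z)$. By the induction hypothesis $r{\restriction}\gamma\le p_t{\restriction}\gamma$. Since $p_t$ is a determined condition, $r{\restriction}\gamma$ forces $v\in\dot U_\gamma$ and $\dot J_\gamma(v)=J^t_\gamma(v)\subset I(p_t{\restriction}\gamma)$. For $j\in J^t_\gamma(v)$, the concrete condition $r{\restriction}\gamma$ forces $h_j(z+v)=h^r_j(z+v)$, which is $0$ by (H1) and \eqref{eq:key}. Hence $r{\restriction}\gamma$ forces $z\in v+N_{\dot J_\gamma(v)}\subset\dot U_\gamma$ by \eqref{eq:pair}.

For $\gamma=\beta$ we obtain that $r\in P_\beta$ extends $p_{\omega m}$ and $p_{\omega m+1}$, as $\lambda=\beta$ on $a_m$.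
\end{proof}

\section{The group}\label{sec:group}

\subsection{Bookkeeping}

Let $V\models2^{\aleph_1}=\aleph_2$; this hypothesis is used only here, to count names. Let $1\le\gamma<\omega_2$ and suppose $P_\gamma$ has been defined. A determined condition of $P_\gamma$ is given by finitely many elements of sets of size at most $\aleph_1$, so these conditions form a dense set of size at most $\aleph_1$. A pair $(U,J)$ with $U\subset G$ and $J\colon U\to[\operatorname{Ind}_\gamma]^{<\omega}$ is coded by the graph of $J$, a subset of $G\times[\operatorname{Ind}_\gamma]^{<\omega}$, which has size $\aleph_1$. As $P_\gamma$ is ccc, there are at most $(\aleph_1^{\aleph_0})^{\aleph_1}=2^{\aleph_1}=\aleph_2$ nice names for subsets of this set with antichains of determined conditions; list them as $(\tau_{\gamma,\xi})_{\xi<\omega_2}$, with repetitions allowed.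

Fix in advance a surjection $b$ from $\omega_2\setminus\{0\}$ onto $(\omega_2\setminus\{0\})\times\omega_2$ such that the first coordinate of $b(\gamma')$ is at most $\gamma'$: take a map that assumes every value $\aleph_2$ times and replace by $(1,0)$ the values that violate the bound. At stage $\gamma'$ with $b(\gamma')=(\gamma,\xi)$, let $(\dot U_{\gamma'},\dot J_{\gamma'})$ name the pair coded by $\tau_{\gamma,\xi}$ if $\tau_{\gamma,\xi}$ is the graph of a function $J$ whose domain $U$ satisfies $u+N_{J(u)}\subset U$ for all $u\in U$, and the pair $(\emptyset,\emptyset)$ otherwise. Then \eqref{eq:pair} is forced.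

\begin{lemma}\label{lem:catch}
Let $\mathcal G$ be $P_{\omega_2}$-generic over $V$. In $V[\mathcal G]$, let $U\subset G$ and $J\colon U\to[\operatorname{Ind}_{\omega_2}]^{<\omega}$ satisfy $u+N_{J(u)}\subset U$ for all $u\in U$. Then $(U,J)=(U_{\gamma'},J_{\gamma'})$ for some $\gamma'$ with $0<\gamma'<\omega_2$.
\end{lemma}

\begin{proof}
Take a name $\dot J$ for $J$ that is forced to be a function from a subset of $G$ to $[\operatorname{Ind}_{\omega_2}]^{<\omega}$. For each $u\in G$ fix a maximal antichain of conditions that decide whether $u$ is in the domain of $\dot J$ and, if so, the value $\dot J(u)$. By Proposition~\ref{prop:ccc} these antichains are countable, so altogether at most $\aleph_1$ conditions and values occur, each involving finitely many ordinals below $\omega_2$. Hence there is $\gamma$ with $1\le\gamma<\omega_2$ such that all these conditions lie in $P_\gamma$ and all these values lie in $[\operatorname{Ind}_\gamma]^{<\omega}$. Then $J$ is computed from $\mathcal G_\gamma$, so its graph is the interpretation of some $\tau_{\gamma,\xi}$. Let $b(\gamma')=(\gamma,\xi)$. The maps $h_j$, $j\in\operatorname{Ind}_\gamma$,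 belong to $V[\mathcal G_\gamma]$, so the sets $N_{J(u)}$ are the same in $V[\mathcal G_{\gamma'}]$ and in $V[\mathcal G]$, and the requirement $u+N_{J(u)}\subset U$ holds in $V[\mathcal G_{\gamma'}]$. Therefore stage $\gamma'$ treats $(U,J)$.
\end{proof}

\subsection{Verification}

\begin{proof}[Proof of Theorem~\ref{thm:forcing}]
The poset $P_{\omega_2}$ is ccc by Proposition~\ref{prop:ccc}. Work in $V[\mathcal G]$, where $\omega_1$ and $\omega_2$ are preserved. By Lemma~\ref{lem:det} the generic filter yields total linear maps $h_j\colon G\to H$ $(j\in\operatorname{Ind}_{\omega_2})$ and a total map $q\colon G\to\omega_1$, and (q1), (q2) hold for all elements of $G$, since any two elements lie in $B(F_p)$ for some determined $p\in\mathcal G$. Give the Boolean group $G$, of cardinality $\aleph_1$, the group topology with base at $0$ consisting of the subgroups $N_J$, $J\in[\operatorname{Ind}_{\omega_2}]^{<\omega}$; all $h_j$ are continuous. Each $N_J$ has countable index because $G/N_J$ embeds in $H^J$. The cosets of the $N_J$ form a base of size at most $\aleph_2$.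

\emph{The topology is Hausdorff.} Let $g\ne\emptyset$. Given a condition of $Q_0$, extend it so that $g\in B(F)$, pick $\alpha\notin F$, and extend it to $F\cup\{\alpha\}$ as in the case $\beta=1$ of Lemma~\ref{lem:det}; then $h_{\{\alpha\}}$ is injective on $B(F\cup\{\alpha\})$. By genericity $h_{\{\alpha\}}(g)\ne0$ for some $\alpha$, so $\bigcap_JN_J=\{\emptyset\}$.

\emph{The clopen partition.} By (q2), $q$ is constant on the neighborhood $g+\ker h_g$ of $g$, so all fibers of $q$ are open, and hence clopen. By (q1), $\{\alpha\}\in q^{-1}(\alpha)$. Thus $\{q^{-1}(\alpha):\alpha<\omega_1\}$ is a partition of $G$ into $\aleph_1$ nonempty clopen sets. It is an uncountable discrete family, so $G$ is not pseudo-$\aleph_1$-compact.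

\emph{Open sets.} Let $U\subset G$ be open. Choose $J$ with $u+N_{J(u)}\subset U$ for all $u\in U$; by Lemma~\ref{lem:catch}, $U=U_\gamma$ for some stage $\gamma>0$. We claim that
\begin{equation}\label{eq:open}
\text{for every }u\in U\text{ there is }k<\omega\text{ with }u+\ker h_{\gamma,k}\subset U .
\end{equation}
Fix $u\in U$. In $V[\mathcal G_\gamma]$ the conditions of $Q_\gamma$ with $u\in A_k$ for some $k$ are dense: enlarge $F$ so that $u\in B(F)$, extending the old $h_k$ freshly, and then add a new $k$ with $h_k$ injective on $B(F)$ and $A_k=\{u\}$, so that $\bar A_k=\{u\}\subset U$. Hence the generic filter on $Q_\gamma$ contains a condition with $u\in A_k$. If $n\in\ker h_{\gamma,k}$, the filter contains a stronger condition with $n\in B(F)$, and this condition has $u+n\in\bar A_k\subset U$. This proves \eqref{eq:open}.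

Let $h=(h_{\gamma,k})_{k<\omega}\colon G\to H^\omega$, a continuous homomorphism to a second-countable group. For $u\in U$ and $k$ as in \eqref{eq:open}, the set $\{y\in H^\omega:y_k=h_{\gamma,k}(u)\}$ is open and its preimage under $h$ is $u+\ker h_{\gamma,k}$. So $U$ is the preimage of the union of these sets. By Lemma~\ref{lem:criterion}, $G$ is $\mathbb R$-factorizable and perfectly normal.
\end{proof}

\begin{thebibliography}{1}

\bibitem{RS}
Evgenii Reznichenko and Ol'ga Sipacheva,
\emph{Weird $\mathbb R$-Factorizable Groups},
arXiv:2506.18733 (2025).

\end{thebibliography}
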